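# Iterated intersection bodies of revolution: a convergence threshold that does not depend on the dimension

## 1. A body in $\mathbb R^4$ and its first two intersection bodies

Let $K\subset\mathbb R^4$ be the body whose boundary in the direction $u\in S^3$ lies at distance $\rho_K(u)$ from the origin, where
$$\rho_K(u)^3=1+3x,\qquad x=\langle u,e_1\rangle^2 .$$
It is a body of revolution about the $e_1$-axis, with radius $1$ at the equator ($x=0$) and radius $4^{1/3}\approx1.587$ on the axis ($x=1$).

For each direction $u$, cut $K$ by the hyperplane $u^\perp$ and record the $3$-dimensional volume of the section. In polar coordinates in $u^\perp\cong\mathbb R^3$ this volume is $\frac13\int_{S^2}\rho_K(v)^3\,dv$, that is, $\frac{4\pi}3$ times the average of $\rho_K^3$ over the unit sphere of $u^\perp$. The projection of $e_1$ to $u^\perp$ has length $\sqrt{1-x}$. Hence for $v$ in that sphere $\langle v,e_1\rangle=\sqrt{1-x}\;t$, where $t$ is the coordinate of $v$ along one fixed direction. By Archimedes, $t$ is uniform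 on $[-1,1]$ when $v$ is uniform on $S^2$. So the volume is
$$\frac{4\pi}3\int_0^1\bigl(1+3(1-x)t^2\bigr)dt=\frac{4\pi}3\,(2-x).$$
Let $IK$ be the body whose radius in direction $u$ is this number. It is flat: its radius on the axis is half its radius at the equator. Now repeat. With $\xi=1-x$, and up to the factor $(4\pi/3)^4$, the radius of $I^2K=I(IK)$ is
$$\int_0^1(2-\xi t^2)^3dt=8-4\xi+\tfrac65\xi^2-\tfrac17\xi^3 .$$
On the axis ($\xi=0$) this is $8$, and at the equator ($\xi=1$) it is $\frac{177}{35}$. The ratio "axis over equator" has gone through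
$$4^{1/3}\approx1.587,\qquad \tfrac12,\qquad \tfrac{280}{177}\approx1.582 .$$
The bodies alternate between long and flat, and the ratio after two steps is almost the ratio we started from. Are they getting rounder?

Ellipsoids show what is happening. For $\lambda>0$ put $h_\lambda(x)=\lambda(1-x)+x$, and let $E_\lambda\subset\mathbb R^4$ be the ellipsoid with radius $h_\lambda(x)^{-1/2}$. Its semi-axis along $e_1$ is $1$ and its other semi-axes are $\lambda^{-1/2}$, so $\lambda$ is the square of "axis over equator". With $c=(1-\lambda)(1-x)$ we have $\lambda+ct^2=h_\lambda((1-x)t^2)$, and since $\frac{d}{dt}\,\frac{t}{\sqrt{\lambda+ct^2}}=\lambda(\lambda+ct^2)^{-3/2}$, the radius of $IE_\lambda$ is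
$$\frac{4\pi}3\int_0^1(\lambda+ct^2)^{-3/2}dt=\frac{4\pi}3\cdot\frac1{\lambda\sqrt{\lambda+c}}=\frac{4\pi}3\,\lambda^{-3/2}\,h_{1/\lambda}(x)^{-1/2},$$
because $\lambda+c=1-x+\lambda x=\lambda h_{1/\lambda}(x)$. So $IE_\lambda$ is a multiple of $E_{1/\lambda}$. The operation turns $\lambda$ into $1/\lambda$ and back, forever, and a long ellipsoid never becomes a round ball. If there is a convergence theorem, it must speak of shapes up to linear maps. In that sense every ellipsoid is already at the limit, and the sensible question about our $K$ is whether $I^mK$ approaches the family of ellipsoids.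

## 2. Convergence up to linear maps, and a threshold free of $n$

**Definition (star body).** A star body $K\subset\mathbb R^n$ is a compact set, star-shaped with respect to the origin, whose radial function $\rho_K(u)=\sup\{\lambda\ge0:\lambda u\in K\}$, $u\in S^{n-1}$, is continuous and positive.

It need be neither convex nor symmetric. We extend $\rho_K$ to $\mathbb R^n\setminus\{0\}$ homogeneously of degree $-1$; then $\rho_{TK}(u)=\rho_K(T^{-1}u)$ for $T\in GL(n)$.

**Definition (body of revolution).** $K$ is a body of revolution if it is invariant under all rotations of $\mathbb R^n$ that fix the axis $\mathrm{span}\{e_1\}$.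

**Definition (intersection body).** $IK$ is the star body with $\rho_{IK}(u)=\mathrm{vol}_{n-1}(K\cap u^\perp)$, $u\in S^{n-1}$. We write $I^0K=K$ and $I^mK=I(I^{m-1}K)$.

**Definition (Banach–Mazur distance).** $d_{BM}(K,L)=\inf\{b/a:\ aL\subset TK\subset bL,\ T\in GL(n)\}$.

With $B_2^n$ the Euclidean unit ball, $d_{BM}(K,B_2^n)\ge1$, the number does not change when $K$ is replaced by a linear image, and it equals $1$ for ellipsoids centered at the origin. For instance, the body $K$ of Section 1 satisfies $B_2^4\subset K\subset4^{1/3}B_2^4$, so $d_{BM}(K,B_2^4)\le4^{1/3}$.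

Our starting point is a theorem of Fish, Nazarov, Ryabogin and Zvavitch ("The unit ball is an attractor of the intersection body operator", Adv. Math. 226 (2011)), cited below as [FNRZ]: *for every integer $n\ge3$ there is $\varepsilon>0$ such that every star body $K\subset\mathbb R^n$ with $d_{BM}(K,B_2^n)\le1+\varepsilon$ satisfies $d_{BM}(I^mK,B_2^n)\to1$ as $m\to\infty$.* Here $\varepsilon$ may depend on $n$. Alfonseca and Kim ("On the local convexity of intersection bodies of revolution", arXiv:1304.3359 (2013)) ask whether, for bodies of revolution, $\varepsilon$ can be chosen independent of $n$. (In the quoted statement closeness is written $d_{BM}\le\varepsilon$; since $d_{BM}\ge1$, we read it as $d_{BM}\le1+\varepsilon$.) The answer is yes.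

**Theorem 1.** Let $n\ge4$ and let $K\subset\mathbb R^n$ be any star body of revolution. Then $d_{BM}(I^mK,B_2^n)\to1$.

**Theorem 2.** Let $\varepsilon=\varepsilon_3>0$ be the number given by [FNRZ] for $n=3$. Then for every $n\ge3$ and every star body of revolution $K\subset\mathbb R^n$ with $d_{BM}(K,B_2^n)\le1+\varepsilon$ we have $d_{BM}(I^mK,B_2^n)\to1$.

Theorem 2 follows at once from Theorem 1: for $n=3$ it is [FNRZ], and for $n\ge4$ it is Theorem 1, which needs no closeness, no symmetry and no convexity. So the task is to prove Theorem 1, and its proof will not use [FNRZ].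

## 3. The operator $I$ on one-variable profiles

Throughout, $n\ge3$, $\alpha=\frac{n-4}2\ge-\frac12$ and $\kappa=\mathrm{vol}_{n-1}(B_2^{n-1})$. Let $\beta$ be the law of the squared first coordinate of a uniform random point of $S^{n-2}\subset\mathbb R^{n-1}$. The first coordinate $t$ has density proportional to $(1-t^2)^{(n-4)/2}$, so $\beta$ has density
$$b(y)=c_n\,y^{-1/2}(1-y)^\alpha,\qquad 0<y<1.$$
The squares of the $n-1$ coordinates add up to $1$ and have equal means, so $\int y\,d\beta=\frac1{n-1}$. The Beta integral gives $\int y^2\,d\beta=\frac3{(n-1)(n+1)}$.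

Let $\mathcal R$ be the class of origin-symmetric star bodies of revolution about $e_1$. For $L\in\mathcal R$ the radial function depends only on $x=\langle u,e_1\rangle^2$. We write $\rho_L(u)=r_L(x)$ and call $r_L\in C([0,1])$, $r_L>0$, the *profile* of $L$. Every positive continuous function on $[0,1]$ is the profile of a body in $\mathcal R$.

**Step 1: a formula for $I$.** Let $x=\langle u,e_1\rangle^2$. As in Section 1, $\mathrm{vol}_{n-1}(L\cap u^\perp)$ is $\kappa$ times the average of $\rho_L^{n-1}$ over $S^{n-1}\cap u^\perp$. For $v$ uniform on that sphere, $\langle v,e_1\rangle^2=(1-x)y$ with $y$ distributed by $\beta$. Hence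
$$r_{IL}(x)=\kappa\int_0^1 r_L\bigl((1-x)y\bigr)^{n-1}d\beta(y).\tag{1}$$
For $n=4$ we have $b(y)=\frac12y^{-1/2}$, and $y=t^2$ gives back the integral of Section 1. Formula (1) has one visible feature that we use constantly: *$I$ turns nonincreasing profiles into nondecreasing ones, and conversely.*

**Step 2: removal of asymmetry.** Let $K$ be a star body of revolution, possibly not symmetric. A section by $u^\perp$ sees $v$ and $-v$ equally, so $IK=I\tilde K$, where $\rho_{\tilde K}(u)^{n-1}=\frac12\bigl(\rho_K(u)^{n-1}+\rho_K(-u)^{n-1}\bigr)$ and $\tilde K\in\mathcal R$. So in Theorem 1 we may assume $K\in\mathcal R$.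

**Step 3: linear maps.** We show that for $T\in GL(n)$
$$I(TL)=|\det T|\,T^{-t}IL,\qquad I(cL)=c^{n-1}IL .\tag{2}$$
The second formula is clear. For the first, fix $u\in S^{n-1}$ and let $A=L\cap(T^tu)^\perp$. Since $Tw\perp u$ means $w\perp T^tu$, we have $TL\cap u^\perp=TA$. Let $\hat v=T^tu/|T^tu|$. The prism $A+[0,1]\hat v$ has volume $\mathrm{vol}_{n-1}(A)$, so its image under $T$ has volume $|\det T|\,\mathrm{vol}_{n-1}(A)$. This image is a (possibly oblique) prism over the base $TA\subset u^\perp$ with height $\langle T\hat v,u\rangle=\langle\hat v,T^tu\rangle=|T^tu|$. Therefore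
$$\rho_{I(TL)}(u)=\mathrm{vol}_{n-1}(TA)=\frac{|\det T|\,\mathrm{vol}_{n-1}(A)}{|T^tu|}=|\det T|\,\rho_{IL}(T^tu)=|\det T|\,\rho_{T^{-t}IL}(u).$$

**Step 4: dilations along the axis.** The linear maps that keep us in $\mathcal R$ and matter here are $D_a=\mathrm{diag}(a,1,\dots,1)$, $a>0$. By (2),
$$I(D_aL)=a\,D_{1/a}IL .\tag{3}$$
We need their effect on profiles. If $\langle u,e_1\rangle^2=x$, then $|D_a^{-1}u|^2=\frac x{a^2}+1-x=h_{a^2}(x)/a^2$, and the direction of $D_a^{-1}u$ has squared first coordinate $\tilde x=x/h_{a^2}(x)$. So $r_{D_aL}(x)=a\,h_{a^2}(x)^{-1/2}r_L(\tilde x)$. The derivative of $x\mapsto\tilde x$ is $a^2/h_{a^2}(x)^2>0$, so this map is an increasing bijection of $[0,1]$. Since $1-\tilde x=a^2(1-x)/h_{a^2}(x)$, we get $h_{a^{-2}}(\tilde x)=\frac{(1-x)+x}{h_{a^2}(x)}=\frac1{h_{a^2}(x)}$. Hence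
$$r_{D_aL}(x)=a\,\bigl(r_L\sqrt{h_{a^{-2}}}\bigr)(\tilde x).\tag{4}$$

## 4. Linearization at the ball, and where uniformity in $n$ is lost

A natural first attempt is to expand (1) around the ball. Take $r=1+\eta x^k$ with small $\eta$. For fixed $n$,
$$\frac{r_{IL}(x)}{\kappa}=1+\eta\,(n-1)\Bigl(\int y^k\,d\beta\Bigr)(1-x)^k+O(\eta^2).$$
The coefficient of $(1-x)^k$ is $\eta$ times $1$ for $k=1$ and $\frac3{n+1}$ for $k=2$, and it decreases in $k$. On polynomials the linear part is thus triangular, with diagonal entries $(-1)^k(n-1)\int y^kd\beta$. For $k=1$ the entry is $-1$: this is the direction of the ellipsoids, which flip. For all $k\ge2$ the entries have absolute value at most $\frac3{n+1}\le\frac34$. To first order everything transverse to the ellipsoids contracts, uniformly in $n$.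

The trouble is the remainder. The constant in $O(\eta^2)$ depends on $n$, because $r$ is raised to the power $n-1$. Here is a profile that shows the loss. Fix $\eta>0$ and let $r(x)=1+\eta\min\{1,2(n-1)x\}$. The body $L$ satisfies $B_2^n\subset L\subset(1+\eta)B_2^n$. By (1), $r_{IL}(1)=\kappa\,r(0)^{n-1}=\kappa$, while
$$r_{IL}(0)\ge\kappa(1+\eta)^{n-1}\,\beta\bigl[\tfrac1{2(n-1)},1\bigr]\ge\tfrac{\kappa}{12}(1+\eta)^{n-1}.$$
For the last inequality let $Y$ have law $\beta$ and let $P$ be the probability that $Y\ge\frac12\mathbb EY$. By Cauchy–Schwarz, $\mathbb EY\le\frac12\mathbb EY+\sqrt{P\,\mathbb EY^2}$, so $P\ge\frac{(\mathbb EY)^2}{4\,\mathbb EY^2}=\frac{n+1}{12(n-1)}\ge\frac1{12}$. Thus one step can turn a ratio of radii $1+\eta$ into a ratio of at least $(1+\eta)^{n-1}/12$, which for fixed $\eta$ is unbounded in $n$. Bounding the radii and applying a perturbation argument cannot give a threshold independent of $n$. Part of the distortion can be undone by some $D_a$, but the bound on radii does not see that part.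 We need quantities that are insensitive to linear maps, and that do not require smallness.

## 5. A volume functional that increases along orbits

The first such quantity is
$$\Phi(L)=\frac{\mathrm{vol}(IL)}{\mathrm{vol}(L)^{n-1}} .$$
By (2), $\mathrm{vol}(I(TL))=|\det T|^n|\det T|^{-1}\mathrm{vol}(IL)=|\det T|^{n-1}\mathrm{vol}(IL)$, so $\Phi(TL)=\Phi(L)$ for all $T\in GL(n)$. If radial functions converge uniformly to a positive limit, then their $(n-1)$-st powers, the section volumes and the volumes converge too. So $I$ and $\Phi$ are continuous for such convergence.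

Recall the spherical Radon transform $\mathsf Rf(u)=\int_{S^{n-1}\cap u^\perp}f(v)\,dv$ on $C(S^{n-1})$. It is self-adjoint: $\int(\mathsf Rf)g$ is, up to a constant, the integral of $f(v)g(u)$ over all pairs of orthogonal unit vectors $(u,v)$ against the rotation-invariant probability measure on such pairs, and that measure is symmetric in $u$ and $v$. In polar coordinates $\rho_{IL}=\frac1{n-1}\mathsf R(\rho_L^{n-1})$ and $n\,\mathrm{vol}(L)=\int_{S^{n-1}}\rho_L^n$.

**Lemma 3.** For every star body $L$, $\Phi(IL)\ge\Phi(L)$, with equality only if $I^2L=cL$ for some $c>0$.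

*Proof.* The purpose of the computation is to move one Radon transform across the integral:
$$n\,\mathrm{vol}(IL)=\int\rho_{IL}^{n-1}\cdot\tfrac1{n-1}\mathsf R(\rho_L^{n-1})=\int\tfrac1{n-1}\mathsf R(\rho_{IL}^{n-1})\,\rho_L^{n-1}=\int\rho_{I^2L}\,\rho_L^{n-1}.$$
By Hölder with exponents $n$ and $\frac n{n-1}$, this is at most
$$\Bigl(\int\rho_{I^2L}^n\Bigr)^{1/n}\Bigl(\int\rho_L^n\Bigr)^{(n-1)/n}=n\,\mathrm{vol}(I^2L)^{1/n}\,\mathrm{vol}(L)^{(n-1)/n}.$$
So $\mathrm{vol}(IL)^n\le\mathrm{vol}(I^2L)\,\mathrm{vol}(L)^{n-1}$. Dividing by $\mathrm{vol}(IL)^{n-1}\mathrm{vol}(L)^{n-1}$ gives $\Phi(L)\le\Phi(IL)$. Equality in Hölder forces $\rho_{I^2L}^n$ to be proportional to $\rho_L^n$ almost everywhere, hence everywhere by continuity. $\square$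

This suggests a plan: extract a limit $L_\infty$ of the orbit modulo linear maps, use monotonicity of $\Phi$ to get $\Phi(IL_\infty)=\Phi(L_\infty)$, hence $I^2L_\infty=cL_\infty$, and show that $L_\infty$ is an ellipsoid. Two ingredients are missing. One is *compactness*: nothing so far keeps the orbit, modulo linear maps, in a compact set. The other is *rigidity*: why should $I^2L=cL$ force an ellipsoid? A second quantity, built by comparison with ellipsoids, supplies both.

## 6. Comparison with ellipsoids: the sets $\Lambda(L)$, $M(L)$ and the ratio $R(L)$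

The profile of $E_\lambda$ is $h_\lambda^{-1/2}$, so $r_L\sqrt{h_\lambda}$ is the ratio of the profile of $L$ to that of an ellipsoid. By (1), $I$ respects monotonicity of profiles (with a flip), and by (3) and (4) it respects dilations. So we ask for which $\lambda$ the ratio is monotone. For $L\in\mathcal R$ let
$$\Lambda(L)=\{\lambda>0:\ r_L\sqrt{h_\lambda}\text{ is nonincreasing}\},\qquad M(L)=\{\mu>0:\ r_L\sqrt{h_\mu}\text{ is nondecreasing}\}.$$
By (4), $\lambda\in\Lambda(L)$ if and only if $r_{D_aL}$ is nonincreasing for $a=\lambda^{-1/2}$, and likewise for $M(L)$.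

**Step 1: the shape of these sets.** Both are closed in $(0,\infty)$, because $h_\lambda(x)$ is continuous in $\lambda$ and weak inequalities pass to limits. If $\lambda<\lambda'$, then $h_{\lambda'}/h_\lambda$ is strictly decreasing: the derivative of $\log h_{\lambda'}-\log h_\lambda$ has numerator
$$(1-\lambda')h_\lambda(x)-(1-\lambda)h_{\lambda'}(x)=(1-x)(\lambda-\lambda')+x(\lambda-\lambda')=\lambda-\lambda'<0$$
over the positive denominator $h_\lambda h_{\lambda'}$. Multiplying a nonincreasing positive function by $\sqrt{h_{\lambda'}/h_\lambda}$ keeps it nonincreasing, so $\Lambda(L)$ is upward closed. In the same way $M(L)$ is downward closed. If $\lambda\in\Lambda(L)$ and $\mu\in M(L)$, then $\sqrt{h_\mu/h_\lambda}$ is the quotient of a nondecreasing by a nonincreasing positive function, so it is nondecreasing, and therefore $\mu\le\lambda$.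

**Definition (tame).** $L\in\mathcal R$ is tame if $\Lambda(L)$ and $M(L)$ are both nonempty. Then $\lambda(L)=\min\Lambda(L)$ and $\mu(L)=\max M(L)$ exist by Step 1, and we put $R(L)=\lambda(L)/\mu(L)\ge1$.

For the ellipsoid $E_\lambda$ we have $\lambda(E_\lambda)=\mu(E_\lambda)=\lambda$ and $R=1$. Conversely, if $R(L)=1$ then $r_L\sqrt{h_{\lambda(L)}}$ is both nonincreasing and nondecreasing, hence constant, and $L$ is an ellipsoid.

Not every body is tame. For the body $K\subset\mathbb R^4$ of Section 1, $2\log\bigl(r_K\sqrt{h_\lambda}\bigr)$ has derivative $\frac2{1+3x}+\frac{1-\lambda}{\lambda(1-x)+x}$, which at $x=0$ equals $2+\frac{1-\lambda}\lambda=1+\frac1\lambda>0$. So $\Lambda(K)=\varnothing$. For $IK$, whose profile is proportional to $2-x$, the corresponding derivative at $x=1$ is $-2+(1-\lambda)=-1-\lambda<0$, so $M(IK)=\varnothing$. We return to $I^2K$ in Section 9.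

**Step 2: behavior under dilations.** Since $D_bD_a=D_{ab}$, the number $\lambda'$ lies in $\Lambda(D_aL)$ if and only if $(ab)^{-2}\in\Lambda(L)$ for $b=\lambda'^{-1/2}$, that is, if and only if $\lambda'/a^2\in\Lambda(L)$. So
$$\Lambda(D_aL)=a^2\Lambda(L),\qquad M(D_aL)=a^2M(L),$$
and $R$ is invariant under $D_a$ and under scaling.

**Lemma 4.** If $\lambda\in\Lambda(L)$, then $1/\lambda\in M(IL)$. If $\mu\in M(L)$, then $1/\mu\in\Lambda(IL)$. Hence if $L$ is tame, then $IL$ is tame and $R(IL)\le R(L)$.

*Proof.* Let $\lambda\in\Lambda(L)$ and $a=\lambda^{-1/2}$. Then $r_{D_aL}$ is nonincreasing, so by (1) the profile of $I(D_aL)$ is nondecreasing. By (3) this body is $a\,D_{1/a}IL$, so $r_{D_{1/a}IL}$ is nondecreasing, which says $(1/a)^{-2}=a^2=1/\lambda\in M(IL)$. The second claim is the same with the two kinds of monotonicity exchanged. If $L$ is tame, then $\mu(IL)\ge1/\lambda(L)$ and $\lambda(IL)\le1/\mu(L)$, so $R(IL)\le\lambda(L)/\mu(L)=R(L)$. $\square$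

**Step 3: a bound on $R$ gives compactness.** Let $L$ be tame with $\lambda(L)=1$ and $R(L)\le R$. Since $h_1=1$, the profile $r_L$ is nonincreasing. Since $\mu(L)=1/R(L)\ge1/R$ and $M(L)$ is downward closed, $\mu:=1/R\in M(L)$, so $r_L\sqrt{h_\mu}$ is nondecreasing. Evaluating at $0$ and $1$, where $h_\mu(0)=\mu$ and $h_\mu(1)=1$, we get $r_L(1)\ge R^{-1/2}r_L(0)$. For $x<x'$,
$$0\le\log r_L(x)-\log r_L(x')\le\tfrac12\bigl(\log h_\mu(x')-\log h_\mu(x)\bigr)\le\tfrac12(R-1)(x'-x),\tag{5}$$
because $(\log h_\mu)'=\frac{1-\mu}{h_\mu}\le\frac{1-\mu}\mu=R-1$. So, once $r_L(0)=1$ is also imposed, the functions $\log r_L$ take values in $[-\frac12\log R,0]$ and are uniformly Lipschitz.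

## 7. Rigidity: tame bodies with $I^2L=cL$

The idea is that for $\lambda(L)=1$ the profile is nonincreasing, but only just: no $\lambda'<1$ lies in $\Lambda(L)$. We show that two applications of $I$ make a nonconstant monotone profile *strictly* monotone, with a definite slope everywhere. If $I^2L=cL$, that slope contradicts the minimality of $\lambda(L)$.

**Lemma 5.** Let $n\ge3$, let $L\in\mathcal R$ be tame and $I^2L=cL$. Then $L$ is an ellipsoid.

*Proof.* By (3) applied twice, $I^2(D_aL)=I(a\,D_{1/a}IL)=a^{n-1}\cdot a^{-1}D_aI^2L=a^{n-2}D_aI^2L$. So the hypothesis survives when $L$ is replaced by $D_aL$ (with another constant), and choosing $a$ suitably we may assume $\lambda(L)=1$. Then $r=r_L$ is nonincreasing, and by (5) it is Lipschitz. Suppose $r$ is not constant. Put $\varphi_0=r^{n-1}$ and $g=-\varphi_0'\ge0$, defined almost everywhere and bounded. By continuity $\varphi_0$ is not constant on $(0,1)$, so we can choose $0<z_1<z_0<1$ with $\varphi_0(z_1)>\varphi_0(z_0)$.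

**Step 1: after one application, a definite slope near $0$.** Let $r_1=r_{IL}$ and $0\le s<t\le1$. Since $\varphi_0$ is Lipschitz, $\varphi_0((1-t)y)-\varphi_0((1-s)y)=\int_s^ty\,g((1-x)y)\,dx$. Inserting this in (1) and exchanging integrals (Tonelli), we get $r_1(t)-r_1(s)=\kappa\int_s^tA(x)\,dx$, where, with $\xi=1-x>0$ and $z=\xi y$,
$$A(x)=\int_0^1y\,g(\xi y)\,b(y)\,dy=\xi^{-2}\int_0^\xi z\,g(z)\,b(z/\xi)\,dz\ge0.$$
Let $x_0=\frac{1-z_0}2$. For $0\le x\le x_0$ we have $\frac{1+z_0}2\le\xi\le1$, so in particular $\xi>z_0$. For $z\in[z_1,z_0]$ the point $z/\xi$ then lies in $\bigl[z_1,\frac{2z_0}{1+z_0}\bigr]$, a compact subset of $(0,1)$, on which $b\ge b_0$ for some $b_0>0$. Keeping only $z\in[z_1,z_0]$,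
$$A(x)\ge z_1b_0\int_{z_1}^{z_0}g=z_1b_0\bigl(\varphi_0(z_1)-\varphi_0(z_0)\bigr)>0\qquad(0\le x\le x_0).$$
Put $\varphi_1=r_1^{n-1}$. It is nondecreasing on $[0,1]$, and $\varphi_1(t)-\varphi_1(s)\ge(n-1)r_1(0)^{n-2}(r_1(t)-r_1(s))$. So for some $c_1>0$
$$\varphi_1(t)-\varphi_1(s)\ge c_1(t-s),\qquad0\le s<t\le x_0 .$$

**Step 2: after two applications, a definite slope everywhere.** Let $r_2=r_{I^2L}$ and $0\le s<t\le1$. In
$$r_2(s)-r_2(t)=\kappa\int_0^1\bigl[\varphi_1((1-s)y)-\varphi_1((1-t)y)\bigr]d\beta(y)$$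
the integrand is nonnegative. For $y\le x_0$ both arguments lie in $[0,x_0]$ and differ by $(t-s)y$, so the integrand is at least $c_1(t-s)y$. Hence $r_2(s)-r_2(t)\ge\kappa c_1\bigl(\int_0^{x_0}y\,d\beta\bigr)(t-s)$. The gain is global because every ray $\{(1-x)y\}$ in (1) passes through the neighborhood of $0$ where $\varphi_1$ has slope.

**Step 3: contradiction with minimality.** Since $r_2=cr$, there is $c_3>0$ with $r(s)-r(t)\ge c_3(t-s)$ for all $s<t$ in $[0,1]$. As $\log q\ge1-1/q$,
$$\log r(s)-\log r(t)\ge\frac{r(s)-r(t)}{r(s)}\ge\frac{c_3}{r(0)}(t-s).$$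
For $\lambda'\in(0,1)$ we have $\frac12\bigl(\log h_{\lambda'}(t)-\log h_{\lambda'}(s)\bigr)\le\frac{1-\lambda'}{2\lambda'}(t-s)$. When $\lambda'<1$ is so close to $1$ that $\frac{1-\lambda'}{2\lambda'}\le\frac{c_3}{r(0)}$, it follows that $r\sqrt{h_{\lambda'}}$ is nonincreasing, so $\lambda'\in\Lambda(L)$. This contradicts $\lambda(L)=1$. So $r$ is constant, the normalized $L$ is a ball, and the original $L$ is an ellipsoid. $\square$

## 8. Convergence as soon as one iterate is tame

**Theorem 6.** Let $n\ge3$ and let $K$ be a star body of revolution such that $I^{m_0}K\in\mathcal R$ is tame for some $m_0\ge0$. Then $d_{BM}(I^mK,B_2^n)\to1$.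

*Proof.* **Step 1: normalization and a limit.** Let $L_m=I^mK$ for $m\ge m_0$. By Lemma 4 all $L_m$ are tame, with $R(L_m)\le R:=R(L_{m_0})$. Put $\hat L_m=t_mD_{a_m}L_m$ with $a_m=\lambda(L_m)^{-1/2}$, so that $\lambda(\hat L_m)=1$, and with $t_m$ chosen so that $r_{\hat L_m}(0)=1$. Fix any subsequence. By Step 3 of Section 6 and the Arzelà–Ascoli theorem, applied to $\log r_{\hat L_m}$, a further subsequence of $r_{\hat L_m}$ converges uniformly to some $r_\infty\ge R^{-1/2}>0$. Let $L_\infty\in\mathcal R$ have profile $r_\infty$. The properties "$r$ nonincreasing" and "$r\sqrt{h_{1/R}}$ nondecreasing" pass to the limit, so $1\in\Lambda(L_\infty)$ and $1/R\in M(L_\infty)$. Thus $L_\infty$ is tame.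

**Step 2: the limit satisfies $I^2L_\infty=cL_\infty$.** By Lemma 3, $\Phi(L_m)$ is nondecreasing in $m$. Along our sub-subsequence $\Phi(L_m)=\Phi(\hat L_m)\to\Phi(L_\infty)$, so the whole monotone sequence $\Phi(L_m)$ converges to $\Phi(L_\infty)$. By (2), $I\hat L_m$ is a linear image of $IL_m=L_{m+1}$, so along the same sub-subsequence $\Phi(L_{m+1})=\Phi(I\hat L_m)\to\Phi(IL_\infty)$. Hence $\Phi(IL_\infty)=\Phi(L_\infty)$, and Lemma 3 gives $I^2L_\infty=cL_\infty$.

**Step 3: conclusion.** By Lemma 5, $L_\infty$ is an ellipsoid. Since $r_{\hat L_m}/r_\infty\to1$ uniformly, for each $\delta\in(0,1)$ we have $(1-\delta)L_\infty\subset\hat L_m\subset(1+\delta)L_\infty$ far enough along the sub-subsequence. So $d_{BM}(L_m,B_2^n)=d_{BM}(\hat L_m,B_2^n)\to1$ there. Every subsequence thus has a further subsequence along which the distance tends to $1$, so the whole sequence does. $\square$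

## 9. Two steps make every body tame when $n\ge4$

It remains to enter the class of tame bodies. For a $C^1$ profile, tameness can be read off pointwise. Given $r=r_L\in C^1(0,1)$, put
$$v=-\frac{2r'}r,\qquad p=1-xv,\qquad q=1+(1-x)v .$$
For the ellipsoid $E_\lambda$, $v=\frac{1-\lambda}{h_\lambda}$, $p=\frac\lambda{h_\lambda}$ and $q=\frac1{h_\lambda}$, so $p/q=\lambda$. In general $p/q$ is the local ellipsoid parameter, and tameness asks that it stay away from $0$ and $\infty$.

**Lemma 7 (criterion).** Let $L\in\mathcal R$ with $r_L\in C^1(0,1)$. If $p,q>0$ and $\mu\le p/q\le\lambda$ on $(0,1)$ for some $0<\mu\le\lambda<\infty$, then $\lambda\in\Lambda(L)$ and $\mu\in M(L)$. In particular $L$ is tame.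

*Proof.* We have $2\bigl(\log(r\sqrt{h_\lambda})\bigr)'=-v+\frac{1-\lambda}{h_\lambda}$. This is $\le0$ if and only if $1-\lambda\le v\bigl(\lambda(1-x)+x\bigr)$, that is, $1-xv\le\lambda(1+(1-x)v)$, that is, $p\le\lambda q$. Likewise it is $\ge0$ if and only if $p\ge\lambda q$. So $r\sqrt{h_\lambda}$ is nonincreasing and $r\sqrt{h_\mu}$ is nondecreasing on $(0,1)$, and on $[0,1]$ by continuity. $\square$

Test this on the body $K\subset\mathbb R^4$ of Section 1. For $IK$, with profile proportional to $2-x$, we find $v_1=\frac2{2-x}$, $p_1=\frac{2-3x}{2-x}$ and $q_1=\frac{4-3x}{2-x}$. So $q_1$ is bounded between positive constants but $p_1$ is negative for $x>\frac23$: after one step only $q$ is under control. For $I^2K$, with profile proportional to $N_0=8-4\xi+\frac65\xi^2-\frac17\xi^3$, the same computation (with $v_2=\frac2{N_0}\frac{dN_0}{d\xi}$, since $\frac{d}{dx}=-\frac{d}{d\xi}$) gives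
$$q_2=\frac{(2-\xi)^3}{N_0},\qquad p_2=\frac{16-\frac{84}5\xi+\frac{48}7\xi^2-\xi^3}{N_0}.$$
The derivative of $p_2/q_2$ in $\xi$ is $\bigl(\frac{72}5-\frac{216}{35}\xi+\frac67\xi^2\bigr)(2-\xi)^{-4}>0$ on $[0,1]$, so $p_2/q_2$ increases from $2$ to $\frac{177}{35}$. Hence $I^2K$ is tame with $\mu=2$, $\lambda=\frac{177}{35}$ and $R(I^2K)=\frac{177}{70}$, although neither $K$ nor $IK$ is tame. So $d_{BM}(I^mK,B_2^4)\to1$ by Theorem 6, which answers the question of Section 1. The general statement follows this pattern: the first step controls $q$, and the second converts control of $q_1$ into control of $p_2$.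

**Proposition 8.** Let $n\ge4$, $K\in\mathcal R$ and $\Theta=(\max\rho_K/\min\rho_K)^{n-1}$. Then $I^2K$ is tame, with $R(I^2K)\le\Theta^{2(2n-1)}$.

*Proof.* Let $r_0,r_1,r_2$ be the profiles of $K,IK,I^2K$, let $v_i,p_i,q_i$ be formed from $r_i$ for $i=1,2$ (differentiability is part of what we prove), and recall $\alpha=\frac{n-4}2\ge0$. Note that $r_0$ is only continuous.

**Step 1: smoothness after one application.** Let $f=r_0^{n-1}$, so that $\max f/\min f=\Theta$. With $\xi=1-x>0$ and $z=\xi y$ in (1),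
$$r_1(x)=\kappa c_n\,\xi^{-\alpha-1/2}J(\xi),\qquad J(\xi)=\int_0^\xi f(z)\,z^{-1/2}(\xi-z)^\alpha\,dz .$$
We claim $J\in C^1(0,1]$. If $\alpha=0$, then $J'(\xi)=f(\xi)\xi^{-1/2}$. If $\alpha>0$, write $(\xi-z)^\alpha=\int_z^\xi\alpha(\eta-z)^{\alpha-1}d\eta$ and use Tonelli:
$$J(\xi)=\int_0^\xi\Bigl(\alpha\int_0^\eta f(z)z^{-1/2}(\eta-z)^{\alpha-1}dz\Bigr)d\eta .$$
With $z=\eta y$ the inner expression is $\alpha\,\eta^{\alpha-1/2}\int_0^1f(\eta y)\,y^{-1/2}(1-y)^{\alpha-1}dy$. Since $(1-y)^{\alpha-1}$ is integrable at $1$ for $\alpha>0$, this is continuous for $\eta>0$ by dominated convergence, so it equals $J'(\eta)$. Hence $r_1\in C^1([0,1))$. This is where $n\ge4$ is used: for $n=3$ we have $\alpha-1=-\frac32$ and the integral is no longer available.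

**Step 2: bounds on $q_1$ and $q_2$.** Since $\frac{d}{dx}=-\frac{d}{d\xi}$, $v_1=\frac{2J'}J-\frac{2\alpha+1}\xi$, and therefore
$$q_1=1+\xi v_1=\frac{2(\xi J'-\alpha J)}J .$$
For $\alpha>0$ we have $J=\xi^{\alpha+1/2}\int_0^1f(\xi y)y^{-1/2}(1-y)^\alpha dy$ and $\xi J'=\alpha\,\xi^{\alpha+1/2}\int_0^1f(\xi y)y^{-1/2}(1-y)^{\alpha-1}dy$. In $\xi J'-\alpha J$ the integrands combine through $1-(1-y)=y$, so
$$q_1(x)=\frac{2\alpha\int_0^1f(\xi y)\,y^{1/2}(1-y)^{\alpha-1}dy}{\int_0^1f(\xi y)\,y^{-1/2}(1-y)^\alpha dy}\quad(\alpha>0),\qquad q_1(x)=\frac{2f(\xi)}{\int_0^1f(\xi y)\,y^{-1/2}dy}\quad(\alpha=0).$$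
The point is that the numerator is now a *positive* linear functional of $f$, as the denominator is. For $f\equiv1$ the profile $r_1$ is constant, so $v_1=0$ and the quotient is $1$: the two functionals agree on constants. Bounding $f$ by its maximum and minimum in numerator and denominator,
$$\Theta^{-1}\le q_1\le\Theta\qquad\text{on }[0,1).\tag{6}$$
By (1), $r_1$ is $\kappa$ times an average of $f$, so $\max r_1/\min r_1\le\Theta$. Applying Step 1 and (6) to $IK$ in place of $K$, with $\Theta$ replaced by $(\max r_1/\min r_1)^{n-1}\le\Theta^{n-1}$, we get $r_2\in C^1([0,1))$ and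
$$\Theta^{-(n-1)}\le q_2\le\Theta^{n-1}.\tag{7}$$

**Step 3: an identity for $p_2$.** Let $\varphi=r_1^{n-1}\in C^1([0,1))$, so $\varphi'=-\frac{n-1}2v_1\varphi$. Fix $x\in(0,1)$, put $\xi=1-x$ and $z=\xi y$, and let $E$ be the expectation in $y$ for the probability measure proportional to $\varphi(\xi y)\,d\beta(y)$. All arguments satisfy $z\le1-x<1$, where $\varphi'$ is bounded, uniformly for $x$ in compact subsets of $(0,1)$. So we may differentiate (1) under the integral: $r_2'(x)=-\kappa\int y\,\varphi'(\xi y)\,d\beta=\frac{n-1}2\kappa\int y\,v_1(z)\varphi(z)\,d\beta$, that is,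
$$v_2(x)=-(n-1)\,E[y\,v_1(z)].$$
To bring in the constant $1$ of $p_2=1-xv_2$, integrate by parts against $y^{1/2}(1-y)^{\alpha+1}$, which vanishes at $y=0$ and $y=1$. We have
$$\bigl(y^{1/2}(1-y)^{\alpha+1}\bigr)'=y^{-1/2}(1-y)^\alpha\bigl[\tfrac12(1-y)-(\alpha+1)y\bigr]=y^{-1/2}(1-y)^\alpha\bigl[\tfrac12-\tfrac{n-1}2y\bigr],$$
since $\alpha+\frac32=\frac{n-1}2$, and $\frac{d}{dy}\varphi(\xi y)=-\frac{n-1}2\,\xi\,v_1(z)\varphi(z)$. Hence
$$\frac{n-1}2\,\xi\int_0^1y(1-y)v_1(z)\varphi(z)\,y^{-1/2}(1-y)^\alpha dy=\int_0^1\varphi(z)\,y^{-1/2}(1-y)^\alpha\bigl[\tfrac12-\tfrac{n-1}2y\bigr]dy,$$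
and after normalization
$$(n-1)\,\xi\,E[y(1-y)v_1(z)]=1-(n-1)E[y].$$
Solve this for $1$, insert it in $p_2=1-xv_2=1+(n-1)x\,E[y\,v_1(z)]$, and use $\xi(1-y)+x=\xi-z+x=1-z$:
$$p_2(x)=(n-1)E\bigl[y+\xi y(1-y)v_1+xy\,v_1\bigr]=(n-1)E\bigl[y\bigl(1+(1-z)v_1(z)\bigr)\bigr]=(n-1)\,E[y\,q_1(z)].\tag{8}$$
So $p_2$ is a positive average of $q_1$. (In the $\mathbb R^4$ example, as $x\to1$ the right side tends to $q_1(0)=2$, and indeed $p_2=\frac{16}8=2$ at $\xi=0$.)

**Step 4: bounds on $p_2$ and conclusion.** Since $\max\varphi/\min\varphi\le\Theta^{n-1}$ and $\int y\,d\beta=\frac1{n-1}$, we have $\Theta^{-(n-1)}\le(n-1)E[y]\le\Theta^{n-1}$. With (6) and (8), $\Theta^{-n}\le p_2\le\Theta^n$ on $(0,1)$. Together with (7),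
$$\Theta^{-(2n-1)}\le\frac{p_2}{q_2}\le\Theta^{2n-1}\qquad\text{on }(0,1).$$
Lemma 7 applies with $\lambda=\Theta^{2n-1}$ and $\mu=\Theta^{-(2n-1)}$. So $I^2K$ is tame and $R(I^2K)\le\lambda/\mu=\Theta^{2(2n-1)}$. $\square$

**Proof of Theorem 1.** Let $n\ge4$ and let $K$ be a star body of revolution. By Step 2 of Section 3 we may replace $K$ by $\tilde K\in\mathcal R$ without changing $I^mK$ for $m\ge1$. By Proposition 8, $I^2K$ is tame. By Theorem 6 with $m_0=2$, $d_{BM}(I^mK,B_2^n)\to1$. $\square$

With Theorem 1 proved, Theorem 2 holds as explained in Section 2: one threshold, $\varepsilon_3$, serves all dimensions $n\ge3$.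

## 10. Explicit bounds, periodic points, and dimension three

**Linear images.** By (2), $I^m(TK)$ is a linear image of $I^mK$. So Theorem 1 also holds for all linear images of star bodies of revolution.

**A bound along the orbit.** Let $L$ be tame and $a=\lambda(L)^{-1/2}$. By (4), $r_{D_aL}$ is nonincreasing, with $r_{D_aL}(0)=a\sqrt{\lambda(L)}\,r_L(0)$ and $r_{D_aL}(1)=a\,r_L(1)$. Since $r_L\sqrt{h_{\mu(L)}}$ is nondecreasing, $r_L(1)\ge\sqrt{\mu(L)}\,r_L(0)$. Hence $d_{BM}(L,B_2^n)\le\sqrt{R(L)}$. For $n\ge4$, $K\in\mathcal R$ and all $m\ge2$, Lemma 4 and Proposition 8 give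
$$d_{BM}(I^mK,B_2^n)\le\sqrt{R(I^mK)}\le\bigl(\max\rho_K/\min\rho_K\bigr)^{(n-1)(2n-1)},$$
and $R(I^mK)$ is nonincreasing in $m\ge2$. For the body of Section 1 the first inequality gives $d_{BM}(I^mK,B_2^4)\le\sqrt{177/70}<1.6$ for all $m\ge2$.

**Periodic points for $n\ge4$.** *If $K$ is a star body of revolution and $I^jK=TK$ for some $j\ge1$ and $T\in GL(n)$, then $K$ is an ellipsoid centered at the origin. Conversely, every ellipsoid of revolution centered at the origin has this property.* By (2), $I^{jk}K$ is a linear image of $K$ for every $k$. So $d_{BM}(K,B_2^n)=d_{BM}(I^{jk}K,B_2^n)\to1$ by Theorem 1, that is, $d_{BM}(K,B_2^n)=1$. Choose $T_i\in GL(n)$ with $B_2^n\subset T_iK\subset(1+\frac1i)B_2^n$. The $T_i$ are bounded because $K$ contains a ball about the origin, and the $T_i^{-1}$ are bounded because $T_i^{-1}B_2^n\subset K$. So a subsequence converges to some $T_\infty\in GL(n)$, and $T_\infty K=B_2^n$. The converse is (2), since $IB_2^n$ is a multiple of $B_2^n$.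

**Dimension three.** Theorem 6 holds for $n=3$ and gives convergence, without closeness to the ball, whenever some iterate is tame. For example, this is so if $K\in\mathcal R$, $r_K\in C^1([0,1])$ and $|2(\log r_K)'|<1$ on $[0,1]$: then $|v|\le\theta$ for some $\theta<1$, so $p$ and $q$ lie in $[1-\theta,1+\theta]$, and Lemma 7 shows that $K$ itself is tame. Proposition 8 is not available for $n=3$, and these notes do not decide whether all star bodies of revolution in $\mathbb R^3$ converge. Theorem 2 does not need this, because in that single dimension it relies on [FNRZ].
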